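# Schur complements of positive linear pencils in three and in four variables

## 1. A unitary $Z$ and an operator $X$ with $X^*=Z^{-1}X$

All Hilbert spaces are complex, inner products are linear in the first variable, and $L(\mathcal U)$ is the algebra of bounded operators on $\mathcal U$.

Take a Hilbert space $E$ and an operator $X_0\in L(E)$. On $K=L^2([0,\pi),d\theta/\pi;E)$ let $Z$ be multiplication by $e^{2i\theta}$ and $X$ multiplication by $\hat X(\theta)=X_0+e^{2i\theta}X_0^*$. Then $Z$ is unitary, $XZ=ZX$, and $\hat X(\theta)^*=X_0^*+e^{-2i\theta}X_0=e^{-2i\theta}\hat X(\theta)$, that is, $X^*=Z^{-1}X$. The first half of this lecture rests on a converse: the relation $X^*=Z^{-1}X$, together with one orthogonality condition, forces $X$ to have this two-term form.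

**Lemma 1.** Let $Z$ be a unitary operator and $X$ a bounded operator on a Hilbert space $K$ with $XZ=ZX$ and $X^*=Z^{-1}X$. Let $G:\mathcal U\to K$ be bounded and put $\mathcal M=\overline{\operatorname{span}}\{Z^nX^kGu: n,k\ge 0,\ u\in\mathcal U\}$. Suppose that

* (a) $K=\overline{\operatorname{span}}\{Z^nX^kGu:\ n\in\mathbb Z,\ k\ge0,\ u\in\mathcal U\}$;
* (b) $Gu\perp Z^2\mathcal M$ for all $u\in\mathcal U$.

Put $E=\mathcal M\ominus Z\mathcal M$. Then $K=\bigoplus_{n\in\mathbb Z}Z^nE$, and there are $X_0\in L(E)$ and $G_0,G_1\in L(\mathcal U,E)$ with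
$$X\epsilon=X_0\epsilon+ZX_0^*\epsilon\quad(\epsilon\in E),\qquad Gu=G_0u+ZG_1u\quad(u\in\mathcal U).\tag{1}$$

**Proof.** *First we decompose $K$ along $Z$.* Clearly $Z\mathcal M\subset\mathcal M$, and $X\mathcal M\subset \mathcal M$ because $X$ and $Z$ commute. Let $\mathcal M_\infty=\bigcap_{n\ge0}Z^n\mathcal M$. The spaces $Z^n\mathcal M$ decrease, so $Z\mathcal M_\infty=\mathcal M_\infty$. Also $XZ^n\mathcal M=Z^nX\mathcal M\subset Z^n\mathcal M$, so $X\mathcal M_\infty\subset\mathcal M_\infty$. Finally $X^*\mathcal M_\infty=Z^{-1}X\mathcal M_\infty\subset\mathcal M_\infty$. Hence $\mathcal M_\infty$ reduces both $Z$ and $X$, and so does $\mathcal M_\infty^\perp$. By (b), $Gu\perp Z^2\mathcal M\supset\mathcal M_\infty$, so $Gu\in\mathcal M_\infty^\perp$. Then all $Z^nX^kGu$ lie in $\mathcal M_\infty^\perp$, which is therefore $K$ by (a). So $\mathcal M_\infty=\{0\}$. The Wold decomposition of the isometry $Z|_{\mathcal M}$ now reads $\mathcal M=\bigoplus_{n\ge0}Z^nE$. By (a) the union of the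 spaces $Z^{-n}\mathcal M$ is dense in $K$, so $K=\bigoplus_{n\in\mathbb Z}Z^nE$.

*Next we compute the coefficients of $X$.* For $j\in\mathbb Z$ define $X_j\in L(E)$ by $\langle X_j\epsilon,\epsilon'\rangle=\langle X\epsilon,Z^j\epsilon'\rangle$. For $j<0$ we have $X\epsilon\in\mathcal M\perp Z^jE$, so $X_j=0$. The relation $X^*=Z^{-1}X$ gives
$$\langle X\epsilon,Z^j\epsilon'\rangle=\langle\epsilon,Z^{-1}XZ^j\epsilon'\rangle=\langle \epsilon,Z^{j-1}X\epsilon'\rangle=\langle Z^{1-j}\epsilon,X\epsilon'\rangle=\langle\epsilon,X_{1-j}\epsilon'\rangle ,$$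
that is, $X_j^*=X_{1-j}$. So $X_j=0$ also when $1-j<0$, i.e. for $j\ge2$, and $X_1=X_0^*$. This is the first half of (1).

*Last, the coefficients of $G$.* $Gu$ lies in $\mathcal M$ and is orthogonal to $Z^2\mathcal M$, so $Gu\in E\oplus ZE$. $\blacksquare$

**In function form.** Identify $K$ with $L^2([0,\pi),d\theta/\pi;E)$ by $Z^n\epsilon\leftrightarrow e^{2in\theta}\epsilon$. Then $X$ is multiplication by $\hat X(\theta)=X_0+e^{2i\theta}X_0^*$, and $Gu$ corresponds to $\hat G(\theta)u=(G_0+e^{2i\theta}G_1)u$. Take out half of the phase: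
$$T(\theta)=e^{-i\theta}\hat X(\theta)=e^{-i\theta}X_0+e^{i\theta}X_0^*,\qquad C(\theta)=e^{-i\theta}\hat G(\theta)=e^{-i\theta}G_0+e^{i\theta}G_1 .\tag{2}$$
So $T(\theta)=T(\theta)^*=\cos\theta\,T_1+\sin\theta\,T_2$ and $C(\theta)=\cos\theta\,C_1+\sin\theta\,C_2$, where $T_1=X_0+X_0^*$ and $T_2=i(X_0^*-X_0)$ are self-adjoint, $C_1=G_0+G_1$ and $C_2=i(G_1-G_0)$. Since $\hat X^k\hat G=e^{i(k+1)\theta}T^kC$,
$$\langle Z^nX^kGu,Gu'\rangle=\frac1\pi\int_0^\pi e^{i(2n+k)\theta}\langle C(\theta)^*T(\theta)^kC(\theta)u,u'\rangle\,d\theta\qquad(n\in\mathbb Z,\ k\ge0).\tag{3}$$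

**Example.** Let $K=L^2([0,\pi),d\theta/\pi)$, $Z=e^{2i\theta}$, $X=1+Z$, $\mathcal U=\mathbb C$, $G1=1$. Here $\mathcal M$ is the closed span of $1,Z,Z^2,\dots$, condition (b) holds because $1\perp Z^{n}$ for $n\ge2$, and $E$ is the space of constants. We read off $X_0=1$, $G_0=1$, $G_1=0$, so $T(\theta)=2\cos\theta$ and $C(\theta)=e^{-i\theta}$.

**What the lemma is for.** The operators in (2) depend *linearly* on $(\cos\theta,\sin\theta)$. So $\sum_k\lambda^{-k-1}C(\theta)^*T(\theta)^kC(\theta)=C(\theta)^*(\lambda-T(\theta))^{-1}C(\theta)$ is built from linear expressions in three variables $\lambda,w,s$ restricted to $w=\cos\theta$, $s=\sin\theta$. We want to write certain positive functions of several variables as Schur complements of linear pencils. In three variables Lemma 1 produces the pencil. In four variables no such pencil need exist, and the second half of the lecture exhibits the obstruction: a nonnegative form that is not a sum of squares.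

## 2. The classes $\mathcal P$ and $\mathcal B$, and the two theorems

Let $\Pi^N=\{z\in\mathbb C^N:\operatorname{Re}z_k>0 \text{ for all }k\}$, $\mathbb T=\{|\lambda|=1\}$ and $\Omega_N=\bigcup_{\lambda\in\mathbb T}\lambda\Pi^N$. A point lies in $\Omega_N$ exactly when its coordinates lie in one open half-plane bounded by a line through $0$: thus $(1,i)\in\Omega_2$, $(1,-1)\notin\Omega_2$, and $\Omega_1=\mathbb C\setminus\{0\}$. Throughout, $\mathcal U\ne\{0\}$ is a Hilbert space, and holomorphic means norm-holomorphic.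

**Definition (positive class).** $\mathcal P_N(\mathcal U)$ is the class of holomorphic $f:\Omega_N\to L(\mathcal U)$ with

1. $f(\lambda z)=\lambda f(z)$ for $\lambda\in\mathbb C\setminus\{0\}$, $z\in\Omega_N$;
2. $f(z)+f(z)^*\ge0$ for $z\in\Pi^N$;
3. $f(\bar z)=f(z)^*$ for $z\in\Omega_N$.

$\mathcal P_N^{n\times n}$ is the class of rational $n\times n$ matrix functions on $\mathbb C^N$ with the same three properties, and $\mathbb R\mathcal P_N^{n\times n}$ consists of those among them that are real: $f(\bar z)=\overline{f(z)}$.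

For example $z_1z_2/(z_1+z_2)=(1/z_1+1/z_2)^{-1}$ belongs to $\mathbb R\mathcal P_2^{1\times1}$, since inversion preserves the right half-plane. The function $z_1^2/z_2$ is homogeneous and real but not in the class: at $z=(e^{i\theta},e^{-i\theta})$ it equals $e^{3i\theta}$, whose real part is negative for $\pi/6<\theta<\pi/2$.

**Definition ($\iota$-real).** Let $\iota$ be an anti-unitary involution on $\mathcal U$: antilinear, $\iota^2=I$, $\langle\iota u,\iota v\rangle=\langle v,u\rangle$. A function $f$ is $\iota$-real if $f=f^\sharp$, where $f^\sharp(z)=\iota f(\bar z)\iota$. For entrywise conjugation on $\mathbb C^n$ this says $f(\bar z)=\overline{f(z)}$. The $\iota$-real members of $\mathcal P_N(\mathcal U)$ form $\iota\mathbb R\mathcal P_N(\mathcal U)$.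

**Definition (Bessmertnyĭ class).** $\mathcal B_N(\mathcal U)$ is the class of holomorphic $f:\Omega_N\to L(\mathcal U)$ for which there are a Hilbert space $\mathcal H$ and a pencil
$$A(z)=z_1A_1+\dots+z_NA_N=\begin{bmatrix}a(z)&b(z)\\c(z)&d(z)\end{bmatrix},\qquad A_k=A_k^*\ge0\ \text{ in }L(\mathcal U\oplus\mathcal H),$$
with $d(z)$ boundedly invertible and $f(z)=a(z)-b(z)d(z)^{-1}c(z)$ on $\Omega_N$: the Schur complement of $d(z)$ in $A(z)$. Its $\iota$-real members form $\iota\mathbb R\mathcal B_N(\mathcal U)$. $\mathcal B_N^{n\times n}$ is the class of rational $n\times n$ functions obtained as $a-bd^{-1}c$ from complex matrices $A_k=A_k^*\ge0$ of size $n+p$, $p\ge 0$, with $\det d\not\equiv0$. Requiring the $A_k$ to be real symmetric gives $\mathbb R\mathcal B_N^{n\times n}$.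

**Example.** $\dfrac{z_1z_2}{z_1+z_2}=z_1-z_1(z_1+z_2)^{-1}z_1$ is the Schur complement of the lower right entry in
$$\begin{bmatrix}z_1&z_1\\z_1&z_1+z_2\end{bmatrix}=z_1\begin{bmatrix}1&1\\1&1\end{bmatrix}+z_2\begin{bmatrix}0&0\\0&1\end{bmatrix}.$$

The $\mathcal B$ class is always contained in the corresponding $\mathcal P$ class. The reason is an identity that we shall reuse. Put $\varphi(z)u=(u,-d(z)^{-1}c(z)u)$. Then $\varphi(\lambda z)=\varphi(z)$ and $A(z)\varphi(z)u=(f(z)u,0)$, so for all $z,\zeta\in\Omega_N$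
$$f(z)=\sum_kz_k\,\varphi(\zeta)^*A_k\varphi(z),\qquad f(\zeta)^*=\sum_k\bar\zeta_k\,\varphi(\zeta)^*A_k\varphi(z);\tag{4}$$
the second formula is the first with $z,\zeta$ exchanged, then adjoined. Adding the two with $\zeta=z$ gives property 2. Subtracting them with $\zeta=\bar z$ gives $f(z)=f(\bar z)^*$, property 3. Homogeneity is clear.

The paper of Dmitry S. Kalyuzhnyi-Verbovetzkii, "On the Bessmertnyĭ Class of Homogeneous Positive Holomorphic Functions of Several Variables", arXiv:math/0301107 (2003), recalls that for $N=1,2$ all four inclusions are equalities and asks for which $N\ge3$, $\mathcal U$, $\iota$, $n$ they are proper. The answer: exactly for $N\ge4$, whatever the other parameters.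

**Theorem 2.** For all $\mathcal U,\iota,n$: $\mathcal B_3(\mathcal U)=\mathcal P_3(\mathcal U)$, $\iota\mathbb R\mathcal B_3(\mathcal U)=\iota\mathbb R\mathcal P_3(\mathcal U)$, $\mathcal B_3^{n\times n}=\mathcal P_3^{n\times n}$, $\mathbb R\mathcal B_3^{n\times n}=\mathbb R\mathcal P_3^{n\times n}$.

**Theorem 3.** For $N\ge4$ all four inclusions are proper, for all $\mathcal U,\iota,n$. With $e_1=z_1+z_2+z_3$, $e_2=z_1z_2+z_1z_3+z_2z_3$, $e_3=z_1z_2z_3$ and $0<\kappa\le\frac14$ put
$$f_\kappa(z)=\frac{(e_1e_2+e_3)z_4+2e_1e_3+2\kappa z_1^2z_2^2}{2e_2z_4+e_1e_2+e_3}.$$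
Then $f_\kappa\in\mathbb R\mathcal P_4^{1\times1}$ and $f_\kappa|_{\Omega_4}\notin\mathcal B_4(\mathbb C)$. For every $N\ge4$ the function $f_\kappa(z_1,\dots,z_4)I$ lies in the larger and not in the smaller class of each pair.

Three facts are used repeatedly.

**(i) Rotation.** If $f\in\mathcal P_N(\mathcal U)$ and $\operatorname{Im}z_k>0$ for all $k$, then $z=i\zeta$ with $\zeta\in\Pi^N$, $f(z)=if(\zeta)$, and $\frac1{2i}(f(z)-f(z)^*)=\frac12(f(\zeta)+f(\zeta)^*)\ge0$.

**(ii) Rational members are holomorphic on $\Omega_N$:** *if $f\in\mathcal P_N^{n\times n}$, then $f$ extends holomorphically to $\Omega_N$ and $f|_{\Omega_N}\in\mathcal P_N(\mathbb C^n)$.* Let $u\in\mathbb C^n$ and $g=\langle fu,u\rangle$, holomorphic with $\operatorname{Re}g\ge0$ on $\Pi^N$ off a proper algebraic set. There $\psi=(g-1)/(g+1)$ is holomorphic with $|\psi|\le1$, so by Riemann's extension theorem it extends to $\Pi^N$ with $|\psi|\le1$. Either $\psi$ is a unimodular constant, which is not $1$ because $1-\psi=2/(g+1)\ne0$,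 or $|\psi|<1$ everywhere by the maximum principle. In both cases $g=(1+\psi)/(1-\psi)$ extends to $\Pi^N$. By polarization $f$ extends to $\Pi^N$, and by $f(z)=\lambda f(\lambda^{-1}z)$ to each $\lambda\Pi^N$. These extensions agree on overlaps, since each equals the rational function on a dense set, and properties 1–3 persist by continuity.

**(iii)** *Restriction to $\Omega_N$ maps $\mathcal B_N^{n\times n}$ into $\mathcal B_N(\mathbb C^n)$.* Write $d(z)=\sum z_kd_k$, $d_k\ge0$. If $d(z)\xi=0$ with $z\in\Pi^N$, then $0=\operatorname{Re}\langle d(z)\xi,\xi\rangle=\sum\operatorname{Re}z_k\langle d_k\xi,\xi\rangle$, so $d_k\xi=0$ for all $k$, and $\xi=0$ because $\det d\not\equiv0$. By homogeneity $d(z)$ is invertible on all of $\Omega_N$.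

## 3. One and two variables by hand

**$N=1$.** Here $f(z)=zf(1)$ with $f(1)=f(1)^*\ge0$, and $a(z)=zf(1)$, $d(z)=z$ on $\mathcal H=\mathbb C$, $b=c=0$, is a realization.

**$N=2$, $\mathcal U=\mathbb C$.** Let $z=\lambda(1,1)+w(1,-1)$. The function $F(\lambda)=f(\lambda+1,\lambda-1)$ is holomorphic off $[-1,1]$: for $\operatorname{Im}\lambda\ne0$ both coordinates have imaginary part of one sign, and for real $|\lambda|>1$ they have one sign. By (i), $\operatorname{Im}F\ge0$ for $\operatorname{Im}\lambda>0$, and $F$ is real on the real axis off $[-1,1]$. The Nevanlinna representation says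
$$F(\lambda)=B\lambda+A_0+\int_{[-1,1]}\frac{d\mu(t)}{t-\lambda},\qquad\mu\ge0,\ B\ge 0,\ A_0\in\mathbb R.$$
By homogeneity $f(z)=wF(\lambda/w)=B\lambda+A_0w-\int w^2(\lambda-tw)^{-1}d\mu(t)$. This is already a Schur complement: on $\mathcal H=L^2(\mu)$ take
$$a=B\lambda+A_0w,\quad c=w\cdot1,\quad b=w\langle\cdot,1\rangle,\quad d=\text{multiplication by }\lambda-tw=\tfrac12\big[(1-t)z_1+(1+t)z_2\big].$$
On $\Pi^2$ we have $\operatorname{Re}(\lambda-tw)\ge\min(\operatorname{Re}z_1,\operatorname{Re}z_2)>0$, so $d$ is boundedly invertible there and, by homogeneity, on $\Omega_2$. For $x\in(0,\infty)^2$ both $d(x)$ and the Schur complement $f(x)$ are $\ge0$, so $A(x)\ge0$. Letting $x\to(1,0)$ and $x\to(0,1)$ we get $A_1,A_2\ge0$.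

One slice, one measure, one space $L^2(\mu)$. In three variables the slices through a fixed point form a circle.

## 4. Slices through a point of a cone in $\mathbb R^3$

Let $\Gamma\subset\mathbb R^3$ be a nonempty open convex cone with $0\notin\Gamma$, and $\Omega_\Gamma=\bigcup_{\lambda\in\mathbb T}\lambda(\Gamma+i\mathbb R^3)$. Let $\mathcal P_\Gamma(\mathcal U)$ be the class of holomorphic $f:\Omega_\Gamma\to L(\mathcal U)$ with $f(\lambda z)=\lambda f(z)$ for $\lambda\in\mathbb C\setminus\{0\}$, $f(z)+f(z)^*\ge0$ on $\Gamma+i\mathbb R^3$, and $f(\bar z)=f(z)^*$. For $\Gamma=(0,\infty)^3$ this is $\mathcal P_3(\mathcal U)$.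

**Theorem 4.** Let $f\in\mathcal P_\Gamma(\mathcal U)$ and $e\in\Gamma$. There are a Hilbert space $E$ and a linear pencil $A(z)=\begin{bmatrix}a(z)&b(z)\\c(z)&d(z)\end{bmatrix}$ on $\mathcal U\oplus E$, self-adjoint for $z\in\mathbb R^3$, with $A(x)\ge0$ for $x\in\overline\Gamma$, $d(e)=I$, $d(x)$ positive and boundedly invertible for $x\in\Gamma$, $d(z)$ boundedly invertible on $\Omega_\Gamma$, and $f=a-bd^{-1}c$ on $\Omega_\Gamma$. If $\mathcal U=\mathbb C^n$ and $f=p/q$ with $p$ a matrix polynomial and $q$ a scalar homogeneous polynomial of degree $m$ with $q(e)\ne0$, then $\dim E\le mn$.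

**Example (Lorentz cone).** In coordinates $z=(\lambda,w,s)$ let $\Gamma=\{\lambda>\sqrt{w^2+s^2}\}$ and $f(z)=\lambda-(w^2+s^2)/\lambda$. It is the Schur complement of the lower right entry in
$$A(z)=\begin{bmatrix}\lambda&w+is\\w-is&\lambda\end{bmatrix},$$
which is $\ge0$ on $\overline\Gamma$. On $\Gamma+i\mathbb R^3$ we have $\operatorname{Re}\lambda>0$, and with $\varphi=(1,-(w-is)/\lambda)$, $\operatorname{Re}f(z)=\operatorname{Re}\langle A(z)\varphi,\varphi\rangle=\langle A(\operatorname{Re}z)\varphi,\varphi\rangle\ge0$. So $f\in\mathcal P_\Gamma(\mathbb C)$.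

The proof of Theorem 4 occupies the rest of this section.

**Step 1: slices and moments.** *This step turns $f$ into a family of measures on the line, indexed by an angle, whose moments are trigonometric polynomials of controlled degree.*

*The domain.* $\Omega_\Gamma$ is invariant under multiplication by $\mathbb C\setminus\{0\}$ and contains $\Gamma$, $-\Gamma$ and $\mathbb R^3\pm i\Gamma=\pm i(\Gamma+i\mathbb R^3)$. It is connected: each $\lambda(\Gamma+i\mathbb R^3)$ is convex, and for $|\delta|<\pi/2$ the point $e^{i\delta/2}e$ lies in both $\Gamma+i\mathbb R^3$ and $e^{i\delta}(\Gamma+i\mathbb R^3)$.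

*The slices.* Complete $e$ to a basis $e,\eta_1,\eta_2$ of $\mathbb R^3$ and choose $r>0$ with $e+\zeta_1\eta_1+\zeta_2\eta_2\in\Gamma$ for real $\zeta_j\in(-r,r)$. For $y\in\operatorname{span}_{\mathbb R}(\eta_1,\eta_2)$ the set $\{\lambda\in\mathbb R:\lambda e+y\in\Gamma\}$ is open, nonempty ($e+y/\lambda\in\Gamma$ for large $\lambda$) and upward closed. It is bounded below: otherwise, dividing by $|\lambda|\to\infty$, $-e\in\overline\Gamma$, and since $e$ is interior to the convex set $\Gamma$, also $0=\frac12(e+(-e))\in\Gamma$, a contradiction. So the set is $(\omega(y),\infty)$ with $\omega$ finite. Because $\Gamma$ is a convex cone, $\omega$ is positively homogeneous and subadditive, hence convex and finite on a plane, hence continuous; and $\omega(0)=0$. Further, $\lambda e+y\in-\Gamma$ iff $-\lambda>\omega(-y)$, i.e. iff $\lambda<\alpha(y):=-\omega(-y)$, and $\alpha(y)\le\omega(y)$ because $0=\omega(0)\le\omega(y)+\omega(-y)$. Put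
$$y(\theta)=\cos\theta\,\eta_1+\sin\theta\,\eta_2,\quad \omega(\theta)=\omega(y(\theta)),\quad\alpha(\theta)=\alpha(y(\theta))=-\omega(\theta+\pi),\quad R=\max_\theta\max(|\alpha(\theta)|,|\omega(\theta)|).$$

*The expansion.* $\Phi(\zeta_1,\zeta_2)=f(e+\zeta_1\eta_1+\zeta_2\eta_2)$ is holomorphic for complex $|\zeta_j|<r$, since the real part of the argument is in $\Gamma$. Let $\Phi=\sum_k\Phi_k$ be its expansion in homogeneous polynomials. For complex $\lambda,w,s$ with $r|\lambda|>\max(|w|,|s|)$ homogeneity gives $f(\lambda e+w\eta_1+s\eta_2)=\lambda\Phi(w/\lambda,s/\lambda)$, that is,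
$$f(\lambda e+w\eta_1+s\eta_2)=\lambda B+A_0(w,s)-\sum_{k\ge0}\lambda^{-k-1}M_k(w,s),\tag{5}$$
with $B=f(e)$, $A_0=\Phi_1$ and $M_k=-\Phi_{k+2}$ homogeneous of degree $k+2$. On $\Gamma$ we have $f=f^*$, so all coefficients of these polynomials are self-adjoint. Put $M_k(\theta)=M_k(\cos\theta,\sin\theta)$. This is a trigonometric polynomial with
$$\text{frequencies in }\{-(k+2),-k,\dots,k,k+2\}.\tag{6}$$

*The measures.* Fix real $\theta$ and let $F_\theta(\lambda)=f(\lambda e+y(\theta))$. By the above it is holomorphic off $[\alpha(\theta),\omega(\theta)]$; for $\pm\operatorname{Im}\lambda>0$ the argument is in $\mathbb R^3\pm i\Gamma$. Moreover $F_\theta(\bar\lambda)=F_\theta(\lambda)^*$, and the computation in (i) gives $\frac1{2i}(F_\theta-F_\theta^*)\ge0$ for $\operatorname{Im}\lambda>0$. For $u\in\mathcal U$ the Nevanlinna representation of $\langle F_\theta u,u\rangle$ has, by Stieltjes inversion, a positive measure $\mu_{\theta,u}$ carried by $[\alpha(\theta),\omega(\theta)]$, where the function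 may fail to be holomorphic and real. This measure is finite, so
$$\langle F_\theta(\lambda)u,u\rangle=\beta_u\lambda+\alpha_u+\int\frac{d\mu_{\theta,u}(t)}{t-\lambda}.$$
Expanding at $\infty$ and comparing with (5): $\langle M_k(\theta)u,u\rangle=\int t^kd\mu_{\theta,u}$.

Define complex measures $\mu_{\theta,u,v}$ by polarization; their moments are $\langle M_k(\theta)u,v\rangle$. A complex measure on a compact interval is determined by its moments (Weierstrass), so $\mu_{\theta,u,v}$ is sesquilinear in $(u,v)$ and $\mu_{\theta,u,u}=\mu_{\theta,u}$. For a Borel set $\Delta$, $0\le\mu_{\theta,u,u}(\Delta)\le\langle M_0(\theta)u,u\rangle$, so $\mu_{\theta,u,v}(\Delta)=\langle\mu_\theta(\Delta)u,v\rangle$ with a bounded operator $\mu_\theta(\Delta)\ge0$.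

*Positivity.* For every $\mathcal U$-valued polynomial $p(t)=\sum t^kp_k$ and every real polynomial $r(t)=\sum r_jt^j$ that is $\ge0$ on $[\alpha(\theta),\omega(\theta)]$,
$$\sum_{j,k,l}r_j\langle M_{j+k+l}(\theta)p_k,p_l\rangle=\int r(t)\langle d\mu_\theta(t)p(t),p(t)\rangle\ge0.\tag{7}$$
The integral means $\sum_{k,l}\int r(t)t^{k+l}d\mu_{\theta,p_k,p_l}$. It is the limit of the sums $\sum_ir(s_i)\langle\mu_\theta(\Delta_i)p(s_i),p(s_i)\rangle\ge0$ over finer and finer partitions of the interval into intervals $\Delta_i\ni s_i$.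

**Where slicing alone stops.** The sensible first attempt is to repeat the case $N=2$ for each $\theta$: work in $L^2$ of $\mu_\theta$, let $T(\theta)$ be multiplication by $t$, and let $C(\theta)$ send $u$ to the constant function $u$. Then $M_k(\theta)=C(\theta)^*T(\theta)^kC(\theta)$ for each $\theta$. But a pencil in $\lambda,w,s$ needs *one* space on which $T(\theta)=\cos\theta\,T_1+\sin\theta\,T_2$ and $C(\theta)=\cos\theta\,C_1+\sin\theta\,C_2$, and nothing in the attempt provides this. The Lorentz example shows the trouble: there $M_0=w^2+s^2$, $M_k=0$ for $k\ge1$, $\mu_\theta$ is the unit mass at $0$, $L^2(\mu_\theta)=\mathbb C$, $T(\theta)=0$ and $C(\theta)=1$, and the constant $1$ is not of the form $\cos\theta\,C_1+\sin\theta\,C_2$. Multiplying $C(\theta)$ by the phase $e^{-i\theta}=\cos\theta-i\sin\theta$ does not change $C^*T^kC$ and repairs the example. So the slices must be glued over $\theta$ with the right phases. The frequency bound (6) has not been used yet. We attach the phase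 $e^{i(2n+k+1)\theta}$ to $t^k$; then (6) becomes condition (b) of Lemma 1, and the lemma finds the gluing.

**Step 2: the Hilbert space $K$ and the operators $Z,X,G$.** *This step integrates the slices over $\theta$ and checks the hypotheses of Lemma 1.*

Let $V$ be the space of finitely supported families $v=(u_{n,k})_{n\in\mathbb Z,k\ge0}$ in $\mathcal U$. Put $p_\theta^v(t)=\sum_{n,k}e^{i(2n+k+1)\theta}t^ku_{n,k}$ and
$$\langle v,v'\rangle=\frac1{2\pi}\int_0^{2\pi}\!\!\int\langle d\mu_\theta\,p_\theta^v,p_\theta^{v'}\rangle\,d\theta=\frac1{2\pi}\int_0^{2\pi}\sum e^{i(2n+k-2n'-k')\theta}\langle M_{k+k'}(\theta)u_{n,k},u'_{n',k'}\rangle\,d\theta.$$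
The integrand on the right is a trigonometric polynomial, so there is no measurability question. By (7) with $r=1$ this is a semi-inner product. Let $K$ be the Hilbert space obtained by factoring out the null vectors and completing. Let

* $Z$ move the entry at $(n,k)$ to $(n+1,k)$, i.e. $p\mapsto e^{2i\theta}p$;
* $X$ move the entry at $(n,k)$ to $(n,k+1)$, i.e. $p\mapsto e^{i\theta}t\,p$;
* $Gu$ be the family with the single entry $u$ at $(0,0)$.

$Z$ preserves the semi-inner product and is invertible on $V$, so it is unitary on $K$. By (7) with $r=R^2-t^2$, $\|Xv\|\le R\|v\|$. Since $\|Gu\|^2=\frac1{2\pi}\int\langle M_0(\theta)u,u\rangle d\theta$, $G$ is bounded. Clearly $XZ=ZX$. For real $t$ we have $\overline{e^{-2i\theta}\cdot e^{i\theta}t}=e^{i\theta}t$, so $\langle Xv,v'\rangle=\langle v,Z^{-1}Xv'\rangle$, i.e. $X^*=Z^{-1}X$. The family with the single entry $u$ at $(n,k)$ is $Z^nX^kGu$, so (a) of Lemma 1 holds, and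
$$\langle Z^nX^kGu,Gu'\rangle=\frac1{2\pi}\int_0^{2\pi}e^{i(2n+k)\theta}\langle M_k(\theta)u,u'\rangle\,d\theta.\tag{8}$$
If $n\ge2$, then $2n+k>k+2$, and the right side vanishes by (6). So $Gu'\perp Z^nX^kGu$ for all $n\ge2$, $k\ge0$, which is (b).

**Step 3: linear factorization of the moments.** *This step reads off $M_k=C^*T^kC$ with $T,C$ linear in $(\cos\theta,\sin\theta)$.*

Apply Lemma 1 and define $E$, $T(\theta)$, $C(\theta)$ by (2). By (6) the function $e^{ik\theta}M_k(\theta)$ has only even frequencies, so it is $\pi$-periodic, and the right side of (8) equals $\frac1\pi\int_0^\pi e^{2in\theta}\langle e^{ik\theta}M_k(\theta)u,u'\rangle d\theta$. Compare with (3) for all $n\in\mathbb Z$: the trigonometric polynomials $e^{ik\theta}M_k$ and $e^{ik\theta}C^*T^kC=\hat G^*\hat X^k\hat G$ in $e^{2i\theta}$ have the same Fourier coefficients. Therefore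
$$M_k(\theta)=C(\theta)^*T(\theta)^kC(\theta)\qquad(k\ge0,\ \theta\in\mathbb R).\tag{9}$$
In the Lorentz example $X=0$ and the vectors $Z^nG1$ are orthonormal, so $E$ is spanned by $G1$, $G_0=1$, $G_1=0$, and $C(\theta)=e^{-i\theta}$: the phase found by hand.

**Step 4: $\alpha(\theta)I\le T(\theta)\le\omega(\theta)I$ for all $\theta$.** *This step carries the cone $\Gamma$ over to $T$; without it the pencil need not be positive.*

In the model $L^2([0,\pi),d\theta/\pi;E)$ the element of $K$ given by $v\in V$ is $\sum Z^nX^kGu_{n,k}$, i.e. the function $\hat p(\theta)=\sum e^{i(2n+k+1)\theta}T(\theta)^kC(\theta)u_{n,k}$. By (9), and by (7) with $r(t)=\omega(\theta)-t$, for every $\theta$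
$$\langle(\omega(\theta)-T(\theta))\hat p(\theta),\hat p(\theta)\rangle=\int(\omega(\theta)-t)\langle d\mu_\theta\,p_\theta^v,p_\theta^v\rangle\ge0.$$
The functions $\hat p$ are dense in $L^2([0,\pi);E)$. Given $\epsilon\in E$, approximate the constant function $\epsilon$ by such functions, converging almost everywhere along a subsequence. So $\langle(\omega(\theta)-T(\theta))\epsilon,\epsilon\rangle\ge0$ for almost every $\theta\in[0,\pi)$, and for all $\theta\in[0,\pi]$ by continuity of $\omega$ and $T$. The lower bound follows in the same way with $r=t-\alpha(\theta)$. For the other $\theta$ use $T(\theta+\pi)=-T(\theta)$, $\omega(\theta+\pi)=-\alpha(\theta)$, $\alpha(\theta+\pi)=-\omega(\theta)$.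

**Step 5: the pencil.** *This step assembles $A(z)$ and checks everything except the dimension.* For $z=\lambda e+w\eta_1+s\eta_2$ put
$$a(z)=\lambda B+A_0(w,s),\quad c(z)=wC_1+sC_2,\quad b(z)=wC_1^*+sC_2^*,\quad d(z)=\lambda I-wT_1-sT_2 .$$
Then $d(e)=I$, and $A(x)$ is self-adjoint for real $x$. By homogeneity (9) gives $M_k(w,s)=(wC_1^*+sC_2^*)(wT_1+sT_2)^k(wC_1+sC_2)$ on $\mathbb R^2$, hence on $\mathbb C^2$. When $|\lambda|$ exceeds both $\max(|w|,|s|)/r$ and $\|wT_1+sT_2\|$, the Neumann series gives $bd^{-1}c=\sum_k\lambda^{-k-1}M_k(w,s)$, so by (5) $f=a-bd^{-1}c$ on a nonempty open set.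

Let $x=\lambda e+\rho y(\theta)\in\Gamma$ with $\rho\ge0$. Then $\lambda>\omega(\rho y(\theta))=\rho\,\omega(\theta)$, and by Step 4 $d(x)=\lambda-\rho T(\theta)\ge(\lambda-\rho\,\omega(\theta))I$ is positive and boundedly invertible. For $z=x+iy\in\Gamma+i\mathbb R^3$ the operator $d(z)=d(x)+id(y)$ has real part $d(x)\ge\delta I$ with $\delta>0$, so $d(z)$ and $d(z)^*$ are bounded below and $d(z)$ is boundedly invertible; by homogeneity this holds on $\Omega_\Gamma$. As $\Omega_\Gamma$ is connected, $f=a-bd^{-1}c$ on all of it.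

For $x\in\Gamma$ write
$$A(x)=\begin{bmatrix}I&b(x)d(x)^{-1}\\0&I\end{bmatrix}\begin{bmatrix}f(x)&0\\0&d(x)\end{bmatrix}\begin{bmatrix}I&b(x)d(x)^{-1}\\0&I\end{bmatrix}^*.$$
Here $d(x)\ge0$ and $f(x)=\frac12(f(x)+f(x)^*)\ge0$, so $A(x)\ge0$, and by continuity $A(x)\ge0$ on $\overline\Gamma$.

**Step 6: rational $f$.** *This step bounds $\dim E$ by $mn$.* Let $\mathcal U=\mathbb C^n$, $f=p/q$ as stated, and $q(\lambda e+y(\theta))=\sum_{i=0}^mq_i(\theta)\lambda^{m-i}$ with $q_0=q(e)\ne0$. The product $q(\lambda e+y(\theta))F_\theta(\lambda)$ is a polynomial in $\lambda$, so for $j\ge0$ its coefficient of $\lambda^{-j-1}$, computed from (5), vanishes: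
$$\sum_{i=0}^mq_i(\theta)M_{j+m-i}(\theta)=0\qquad(j\ge0).$$
Let $\xi=\sum_iq_i(\theta)T(\theta)^{m-i}C(\theta)u$. By (9), $\langle\xi,T(\theta)^jC(\theta)u'\rangle=0$ for all $j\ge0$ and $u'$. But $\xi$ is itself a combination of vectors $T(\theta)^jC(\theta)u$, so $\xi=0$. Hence $T(\theta)^mC(\theta)u$, and on applying powers of $T(\theta)$ every $T(\theta)^{k}C(\theta)u$ with $k\ge m$, lies in the span of the terms with exponent $<m$. So $\mathcal S_\theta=\operatorname{span}\{T(\theta)^kC(\theta)u:k\ge0,u\in\mathbb C^n\}$ has dimension at most $mn$ for every $\theta$, and all $\hat p(\theta)$ lie in $\mathcal S_\theta$.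

Suppose $E$ contained orthonormal vectors $\epsilon_1,\dots,\epsilon_{mn+1}$. Approximate the constants $\epsilon_i$ by functions $\hat p_j^{(i)}$ in $L^2$ and, along a common subsequence, almost everywhere. At some $\theta$ all these converge, and for large $j$ the Gram matrix of $\hat p_j^{(1)}(\theta),\dots,\hat p_j^{(mn+1)}(\theta)$ is near the identity. These $mn+1$ vectors of $\mathcal S_\theta$ would be independent, a contradiction. This proves Theorem 4. $\blacksquare$

## 5. From the orthant $\Gamma=(0,\infty)^3$ to the four equalities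

*Proof of Theorem 2.* Take $\Gamma=(0,\infty)^3$ and $e=(1,1,1)$.

**$\mathcal B_3(\mathcal U)=\mathcal P_3(\mathcal U)$.** Theorem 4 gives $f=a-bd^{-1}c$ on $\Omega_3$ with $A(z)=\sum z_kA_k$, where $A_k$ is the value of the pencil at the $k$-th unit vector. That vector lies in $\overline\Gamma$, so $A_k\ge0$. (If $E=\{0\}$ and one wants $\mathcal H\ne\{0\}$, take $\mathcal H=\mathbb C$, $d=z_1+z_2+z_3$, $b=c=0$.)

**The $\iota$-real classes** are by definition the $\iota$-real members of two equal classes.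

**$\mathcal B_3^{n\times n}=\mathcal P_3^{n\times n}$.** *The point is to find a homogeneous denominator that does not vanish at $e$, so that the dimension bound applies.* Let $f\in\mathcal P_3^{n\times n}$; by (ii), $f|_{\Omega_3}\in\mathcal P_3(\mathbb C^n)$. Write the nonzero entries in lowest terms, $f_{ij}=p_{ij}/q_{ij}$. From $p_{ij}(\lambda z)q_{ij}(z)=\lambda p_{ij}(z)q_{ij}(\lambda z)$ and coprimality, $q_{ij}(z)$ divides $q_{ij}(\lambda z)$ for each $\lambda\ne0$. The degrees agree, so $q_{ij}(\lambda z)=\chi(\lambda)q_{ij}(z)$. A homogeneous component of degree $k$ is multiplied by $\lambda^k$, so only one component is nonzero: $q_{ij}$ is homogeneous. Factors of forms are forms, so the least common multiple $q$ of the $q_{ij}$ is homogeneous too.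

A reduced fraction that extends holomorphically near a point has nonvanishing denominator there: otherwise the zero set of its denominator near that point, of codimension $1$, would lie in the zero set of the numerator, while coprime polynomials have common zero set of codimension at least $2$. So $q_{ij}(e)\ne0$ for all $i,j$. Every irreducible factor of $q$ divides some $q_{ij}$, so $q(e)\ne0$. Theorem 4 gives $\dim E<\infty$ and $d(e)=I$, hence $\det d\not\equiv0$, and $f=a-bd^{-1}c$ on an open set, hence as rational functions.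

**$\mathbb R\mathcal B_3^{n\times n}=\mathbb R\mathcal P_3^{n\times n}$.** *The pencil just found is Hermitian; we double it to make it real.* We have $\mathbb C(z)=\mathbb R(z)\oplus i\mathbb R(z)$: multiply numerator and denominator by the polynomial with conjugate coefficients. Let $f\in\mathbb R\mathcal P_3^{n\times n}$. Its $i\mathbb R(z)$-part vanishes at real points, so the entries of $f$ are in $\mathbb R(z)$. By the previous item $f=a-bd^{-1}c$ with Hermitian $A_k\ge0$. For a rectangular matrix $M=M'+iM''$ with $M',M''$ over $\mathbb R(z)$ put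
$$\varrho(M)=\begin{bmatrix}M'&-M''\\M''&M'\end{bmatrix}.$$
This respects sums, products and identity matrices, and $\varrho(S^*)=\varrho(S)^T$ for constant $S$. Hence $\varrho(d)\varrho(d^{-1})=I$ and $\varrho(f)=\varrho(a)-\varrho(b)\varrho(d)^{-1}\varrho(c)$. The coefficients of $\varrho(A(z))=\sum z_k\varrho(A_k)$ are real, symmetric and $\ge0$: write $A_k=S_k^*S_k$, so $\varrho(A_k)=\varrho(S_k)^T\varrho(S_k)$. A simultaneous permutation of rows and columns turns $\varrho(A(z))$ into $\begin{bmatrix}\varrho(a)&\varrho(b)\\\varrho(c)&\varrho(d)\end{bmatrix}$. As $f$ is real, $\varrho(f)=f\oplus f$. With $J=\begin{bmatrix}I_n\\0\end{bmatrix}$,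
$$f=J^T\varrho(a)J-J^T\varrho(b)\,\varrho(d)^{-1}\varrho(c)J,$$
the Schur complement of $\varrho(d)$ in a pencil whose coefficients are compressions of the permuted $\varrho(A_k)$, hence real symmetric and $\ge0$. $\blacksquare$

## 6. The polynomials $q^2\partial_kf$: nonnegative in $\mathcal P_N$, sums of squares in $\mathcal B_N$

To show that some $f$ is outside $\mathcal B_4(\mathbb C)$ we need a property of all pencils that does not mention $\dim\mathcal H$, which is unrestricted. Let $f=p/q$ on $\Omega_N$ with real homogeneous $p,q$ of degrees $m+1$ and $m$, where $q$ has no zeros in $\Omega_N$, and put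
$$W_k=q\,\partial_kp-p\,\partial_kq=q^2\partial_kf .$$

If $f\in\mathcal P_N(\mathbb C)$, then $W_k\ge0$ on $\mathbb R^N$. Indeed let $X\in\mathbb R^N$ with $q(X)\ne0$ and $Y\in(0,\infty)^N$. The real rational function $h(t)=f(X+tY)$ has $\operatorname{Im}h\ge0$ for $\operatorname{Im}t>0$, and $h(i\varepsilon)=h(0)+i\varepsilon h'(0)+O(\varepsilon^2)$ with $h(0)$ real, so $\sum_kY_k\partial_kf(X)=h'(0)\ge0$. Let $Y$ tend to the $k$-th unit vector, then use that $\{q\ne0\}$ is dense.

In the example $f=z_1z_2/(z_1+z_2)$ we get $W_1=z_2^2$ and $W_2=z_1^2$: not only nonnegative, but squares. Membership in $\mathcal B_N$ always gives a statement of this kind.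

**Proposition 5.** Let $f\in\mathcal B_N(\mathbb C)$ coincide on $\Omega_N$ with $p/q$, where $p,q$ are real homogeneous polynomials, $\deg q=m$, $\deg p=m+1$, and $q$ has no zeros in $\Omega_N$. Then for each $k$ the polynomial $W_k$ is a finite sum of squares of real forms of degree $m$.

**Proof. Step 1: $\partial_kf$ as a squared norm.** *This gives one "square" with values in a Hilbert space.* Take a realization, and let $\varphi(z)=(1,-d(z)^{-1}c(z)1)\in\mathbb C\oplus\mathcal H$, holomorphic on $\Omega_N$ with $\varphi(\lambda z)=\varphi(z)$. Subtracting the two formulas in (4),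
$$f(z)-\overline{f(\zeta)}=\sum_k(z_k-\bar\zeta_k)\langle A_k\varphi(z),\varphi(\zeta)\rangle\qquad(z,\zeta\in\Omega_N).\tag{10}$$
Take $\zeta=x\in(0,\infty)^N$, where $f(x)$ is real, and $z=x+\varepsilon\mathbf e_k$, where $\mathbf e_k$ is the $k$-th unit vector. Divide by $\varepsilon\to0$: $\partial_kf(x)=\|A_k^{1/2}\varphi(x)\|^2$. So with
$$g(z)=q(z)A_k^{1/2}\varphi(z)$$
we have $W_k=\|g\|^2$ on $(0,\infty)^N$. It remains to show that $g$ is a polynomial. This is not obvious, because $d(z)^{-1}$ may be an inverse in infinite dimension.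

**Step 2: $g$ is a polynomial of degree $\le m$ on lines.** *Here rationality of $f$ is transferred to $\varphi$.* Fix $x,y\in(0,\infty)^N$ and let $I=[-\max_kx_k/y_k,\,-\min_kx_k/y_k]\subset(-\infty,0)$. For $t\notin I$ we have $x+ty\in\Omega_N$: it lies in $\pm i\Pi^N$ for non-real $t$ and in $\pm(0,\infty)^N$ for real $t\notin I$. The rational function $h(t)=f(x+ty)$ is real, its poles are among the zeros of $q(x+ty)$, which are real, and $\operatorname{Im}h\ge0$ for $\operatorname{Im}t>0$ by (10) with $\zeta=z=x+ty$. By the Nevanlinna representation for rational functions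
$$h(t)=\alpha_0t+\beta_0-\sum_j\frac{\rho_j}{t-t_j},\qquad\alpha_0\ge0,\ \beta_0\in\mathbb R,\ \rho_j>0,\ q(x+t_jy)=0,$$
with distinct $t_j$. Let $\Psi(t)=A(y)^{1/2}\varphi(x+ty)$. In (10) with $z=x+ty$, $\zeta=x+\tau y$ the factors are $(t-\bar\tau)y_k$, and $\overline{h(\tau)}=h(\bar\tau)$. So for $t,\tau\notin I$ (for $t=\bar\tau$ by continuity)
$$\langle\Psi(t),\Psi(\tau)\rangle=\frac{h(t)-h(\bar\tau)}{t-\bar\tau}=\alpha_0+\sum_j\frac{\rho_j}{(t-t_j)(\bar\tau-t_j)}=\langle\chi(t),\chi(\tau)\rangle,\quad\chi(t)=\Big(\sqrt{\alpha_0},\Big(\frac{\sqrt{\rho_j}}{t-t_j}\Big)_j\Big).$$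
The families $\Psi(t)$ and $\chi(t)$ have the same inner products, so $\Psi=\mathcal V\chi$ with an isometry $\mathcal V$ on the finite-dimensional span of the vectors $\chi(t)$. The polynomial $q(x+ty)$ has degree $\le m$ in $t$ and vanishes at each $t_j$. So $q(x+ty)\chi(t)$, and with it $q(x+ty)\Psi(t)$, is a polynomial in $t$ of degree $\le m$. Finally $y_kA_k\le A(y)$ gives $\|A_k^{1/2}v\|^2\le y_k^{-1}\|A(y)^{1/2}v\|^2$, so $A(y)^{1/2}v\mapsto A_k^{1/2}v$ is well defined and bounded and extends to a bounded $Q_k$ with $A_k^{1/2}=Q_kA(y)^{1/2}$. Hence $g(x+ty)=Q_k\,q(x+ty)\Psi(t)$ is a polynomial in $t$ of degree $\le m$ for $t\notin I$, in particular near $t=0$.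

**Step 3: from lines to space, and finitely many squares.** By Step 2 the directional derivative $D_y^{m+1}g(x)$ is $0$ for all $x,y\in(0,\infty)^N$. It is polynomial in $y$, so it vanishes for all $y$, and by polarization all partial derivatives of $g$ of order $m+1$ vanish on $(0,\infty)^N$. There $g$ is a polynomial with coefficients in a Hilbert space, homogeneous of degree $m$ because $g(\lambda z)=\lambda^mg(z)$. Expand $g$ in an orthonormal basis of the finite-dimensional span of its coefficients and split each component polynomial into real and imaginary parts. Then $W_k=\|g\|^2=\sum_jr_j^2$ on $(0,\infty)^N$ with real forms $r_j$ of degree $m$, hence identically. $\blacksquare$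

So we look for $f\in\mathcal P_4$ for which some $W_k$ is nonnegative but not a sum of squares.

## 7. The forms $W_k$ of $f_\kappa$

From now on $(a,b,c,x)=(z_1,z_2,z_3,z_4)$ are variables, $e_i=e_i(a,b,c)$, $0<\kappa\le\frac14$.

If $h$ is quadratic in $x$, $h=e_2x^2+\beta x+\gamma$ with $e_2,\beta,\gamma$ free of $x$, and $f=2h/h_x-x$, then $f=(\beta x+2\gamma)/(2e_2x+\beta)$, and $q^2\partial_xf$ turns out to be the discriminant $\beta^2-4e_2\gamma$. So we can prescribe $W_4$ by choosing $h$. We start from a product, whose discriminant is a square, and perturb $\gamma$. Let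
$$S=a+b+c+x,\qquad E=e_2x+e_3,\qquad h=SE+\kappa a^2b^2,$$
where $E$ is now the third elementary symmetric polynomial of $a,b,c,x$. Since $SE=(e_1+x)(e_2x+e_3)$,
$$h=e_2x^2+\beta x+\gamma,\qquad\beta=e_1e_2+e_3,\qquad\gamma=e_1e_3+\kappa a^2b^2 .$$
With $q=h_x=2e_2x+\beta$ and $p=2h-xh_x=\beta x+2\gamma$ we have $f_\kappa=p/q$.

**Lemma 6.** $W_1,W_2,W_3,W_4\ge0$ on $\mathbb R^4$, and
$$W_4=\Theta(a,b,c):=\big[(a+b)(b+c)(c+a)\big]^2-4\kappa a^2b^2e_2 .$$

**Proof.** *The formula for $W_4$.* $W_4=qp_x-pq_x=(2e_2x+\beta)\beta-(\beta x+2\gamma)2e_2=\beta^2-4e_2\gamma$. As $(e_1e_2+e_3)^2-4e_1e_2e_3=(e_1e_2-e_3)^2$ and $e_1e_2-e_3=(a+b)(b+c)(c+a)$, this is $\Theta$.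

*A common formula for the others.* For $y\in\{a,b,c\}$, $p_y=2h_y-xq_y$, so
$$W_y=q(2h_y-xq_y)-(2h-xq)q_y=2(h_xh_y-hh_{xy}).$$
For $h_0=SE$ the products expand to
$$h_{0,y}h_{0,x}-h_0h_{0,xy}=(E+SE_y)(E+SE_x)-SE(E_x+E_y+SE_{xy})=E^2+S^2(E_xE_y-EE_{xy}).$$

*$y=a$.* From $E=ax(b+c)+bc(a+x)$: $E_a=x(b+c)+bc$, $E_x=a(b+c)+bc$, $E_{ax}=b+c$, and $E_aE_x-EE_{ax}=b^2c^2$. So the part of $\frac12W_a$ without $\kappa$ is $E^2+S^2b^2c^2$. Since $h_a=h_{0,a}+2\kappa ab^2$ while $h_x$ and $h_{ax}$ do not involve $\kappa$, the rest is linear in $\kappa$, namely $\kappa ab^2$ times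
$$2(E+SE_x)-a(E_a+E_x+SE_{ax}).$$
Here $2SE_x-aSE_{ax}=aS(b+c)+2bcS$ and $aS(b+c)=a^2(b+c)+a(b+c)^2+ax(b+c)$. Also $aE_a=E-bcx$ and $aE_x=a^2(b+c)+abc$. So the bracket is
$$E+bcx-abc+a(b+c)^2+ax(b+c)+2bcS=2E+2bcS+a(b^2+c^2),$$
where we used $ax(b+c)=E-abc-bcx$. Completing squares,
$$\tfrac12W_a=(E+\kappa ab^2)^2+(bcS+\kappa ab^2)^2+\kappa a^2b^2\big[(1-2\kappa)b^2+c^2\big]\ge0.\tag{11}$$
To check, the two squares contribute $2\kappa^2a^2b^4$ too much, which the term $-2\kappa b^2$ in the bracket removes.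

*$y=b$.* $h$ is symmetric under $a\leftrightarrow b$, so $W_b\ge0$.

*$y=c$.* Let $\sigma=a+b$. The polynomial $E$ is symmetric, so $E_cE_x-EE_{cx}=a^2b^2$. Now $h_c$, $h_x$, $h_{cx}$ are free of $\kappa$, and $\kappa$ enters only through $-\kappa a^2b^2h_{0,cx}$. From $E=cx\sigma+ab(c+x)$, $h_{0,cx}=E_c+E_x+SE_{cx}=2ab+\sigma(c+x)+S\sigma=2ab+\sigma(2S-\sigma)$. So
$$\tfrac12W_c=E^2+a^2b^2\big[S^2-\kappa(2ab+2\sigma S-\sigma^2)\big]=E^2+a^2b^2\Big[(S-\kappa\sigma)^2+\kappa(\tfrac12-\kappa)\sigma^2+\tfrac\kappa2(a-b)^2\Big]\ge0,\tag{12}$$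
where $(a-b)^2=\sigma^2-4ab$ was used.

*$\Theta\ge0$ on $\mathbb R^3$.* Let $\varpi=ab$, $\sigma=a+b$. Then $e_2=\varpi+c\sigma$, $(b+c)(c+a)=c^2+e_2$ and $\Theta=\sigma^2(c^2+e_2)^2-4\kappa\varpi^2e_2$. If $e_2\le0$ the claim is clear. Let $e_2>0$.

* If $\varpi\le0$: $c\sigma=e_2+|\varpi|>|\varpi|$ and $(c^2+e_2)^2\ge4c^2e_2$, so $\Theta\ge4c^2\sigma^2e_2-4\kappa\varpi^2e_2\ge0$.
* If $\varpi>0$ and $c\sigma\ge0$: $e_2\ge\varpi$ and $\sigma^2\ge4\varpi$, so $\Theta\ge\sigma^2e_2^2-4\kappa\varpi^2e_2\ge4\varpi^2e_2-4\kappa\varpi^2e_2\ge0$.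
* If $\varpi>0$ and $c\sigma<0$: let $t=-c\sigma/\varpi>0$ and $\vartheta=\varpi/\sigma^2\in(0,\frac14]$. Then $e_2=\varpi(1-t)$, so $0<t<1$; $c^2=\varpi\vartheta t^2$; and $\Theta=\sigma^2\varpi^2\big[(1-t+\vartheta t^2)^2-4\kappa\vartheta(1-t)\big]$. For $t\ge\frac12$, $(1-t+\vartheta t^2)^2\ge4(1-t)\vartheta t^2\ge\vartheta(1-t)\ge4\kappa\vartheta(1-t)$. For $t<\frac12$, $(1-t+\vartheta t^2)^2\ge(1-t)^2\ge\frac12(1-t)\ge4\kappa\vartheta(1-t)$, since $4\kappa\vartheta\le\kappa\le\frac14$. $\blacksquare$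

## 8. Simple real zeros and the membership $f_\kappa\in\mathbb R\mathcal P_4^{1\times1}$

We have $W_k\ge0$, and $q\ne0$ on $\Omega_4$ will be easy. It would be wrong to conclude from these two facts alone that $f\in\mathcal P_4$. Take $S=z_1+z_2+z_3+z_4$, $w=z_1-z_2$ and $f=(S^4-w^4)/S^3$. The denominator does not vanish on $\Omega_4$, and $W_k=S^2\big(S^4-4(\partial_kw)w^3S+3w^4\big)$ with $\partial_kw\in\{1,-1,0\}$. Since
$$S^4\mp4w^3S+3w^4=(S\mp w)^2\big((S\pm w)^2+2w^2\big),$$
all $W_k$ are nonnegative on $\mathbb R^4$. Yet $f(\delta+i,\delta-i,\delta,\delta)=4\delta-\frac1{4\delta^3}<0$ for small $\delta>0$. On lines this $f$ has multiple poles. For $f_\kappa$ the proof must use that the poles are generically simple.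

**Lemma 7.** $q\ne0$ on $\Omega_4$, and $f_\kappa\in\mathbb R\mathcal P_4^{1\times1}$.

**Proof. Step 1: $q\ne0$ on $\Omega_4$.** *This makes $f_\kappa$ holomorphic there and makes the zeros of $q$ on lines real.* On $\Pi^4$, $e_2=abc\big(\frac1a+\frac1b+\frac1c\big)\ne0$, $\operatorname{Re}\frac{e_3}{e_2}=\operatorname{Re}\big(\frac1a+\frac1b+\frac1c\big)^{-1}>0$, and so $q=2e_2\big(x+\frac12(e_1+\frac{e_3}{e_2})\big)\ne0$. By homogeneity $q\ne0$ on $\Omega_4$. Homogeneity of degree $1$ and realness of $f_\kappa$ are clear, and with realness $f(\bar z)=f(z)^*$.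

**Step 2: on generic lines the zeros of $q$ are simple.** Let $X\in\mathbb R^4$, $Y\in(0,\infty)^4$. The cubic $t\mapsto q(X+tY)$ has leading coefficient $q(Y)>0$, and all its zeros are real because $X+tY\in\pm i\Pi^4$ for $\pm\operatorname{Im}t>0$. For $X=(0,-1,1,0)$ and $Y=(1,1,1,1)$ we have $a=x=t$, $b=t-1$, $c=t+1$, $e_1=3t$, $e_2=3t^2-1$, $e_3=t^3-t$, and the cubic is
$$2(3t^2-1)t+3t(3t^2-1)+t^3-t=t(16t^2-6),$$
with distinct zeros. So the discriminant is a nonzero polynomial in $(X,Y)$, and for a dense set of $(X,Y)\in\mathbb R^4\times(0,\infty)^4$ the zeros $t_1,t_2,t_3$ are simple.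

**Step 3: positivity.** *Here Lemma 6 enters.* For such $(X,Y)$,
$$h(t)=f_\kappa(X+tY)=\alpha_0t+\beta_0+\sum_j\frac{c_j}{t-t_j}$$
with real coefficients and $\alpha_0=f_\kappa(Y)>0$. On $\mathbb R\setminus\{t_j\}$, $h'=\sum_kY_kW_k/q^2\ge0$ by Lemma 6. As $t\to t_j$, $h'$ behaves like $-c_j/(t-t_j)^2$, so $c_j\le0$. Hence
$$\operatorname{Im}f_\kappa(X+iY)=\operatorname{Im}h(i)=\alpha_0+\sum_j\frac{-c_j}{1+t_j^2}\ge0 .$$
By density and continuity $\operatorname{Im}f_\kappa\ge0$ on $i\Pi^4$, and since $f_\kappa(iz)=if_\kappa(z)$, $\operatorname{Re}f_\kappa\ge0$ on $\Pi^4$. $\blacksquare$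

## 9. The sextic $\Theta$ is not a sum of squares

**Lemma 8.** $W_4=\Theta$ is not a sum of squares of real cubic forms in $(a,b,c,x)$. Consequently $f_\kappa|_{\Omega_4}\notin\mathcal B_4(\mathbb C)$.

**Proof.** Suppose it is. Setting $x=0$, $\Theta=\sum_jg_j^2$ with real cubic forms $g_j(a,b,c)$.

**Step 1: shape of the $g_j$.** *Zeros of $\Theta$ are zeros of every $g_j$.* From $\Theta(0,b,c)=b^2c^2(b+c)^2$, each $g_j(0,b,c)$ vanishes on $b=0$, on $c=0$ and on $b=-c$, so $g_j(0,b,c)=r_jbc(b+c)$ with $r_j\in\mathbb R$. Similarly $g_j(a,0,c)=r_j'ac(a+c)$. The form $g_j-r_jbc(b+c)-r_j'ac(a+c)$ vanishes for $a=0$ and for $b=0$, so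
$$g_j=r_jbc(b+c)+r_j'ac(a+c)+ab\,l_j$$
with linear forms $l_j$.

**Step 2: $r_j=r_j'$.** Compare the coefficients of $c^4$, as forms in $a,b$. In $g_j$ the coefficient of $c^2$ is $r_jb+r_j'a$, and in $\Theta$ the term $4\kappa a^2b^2e_2$ has degree $\le1$ in $c$. So $\sum_j(r_jb+r_j'a)^2=(a+b)^2$, i.e. $\sum r_j^2=\sum r_j'^2=\sum r_jr_j'=1$. Then $\sum(r_j-r_j')^2=0$.

**Step 3: the contradiction.** With $Q=bc(b+c)+ac(a+c)=c(a^2+b^2)+c^2(a+b)$ we have $g_j=r_jQ+ab\,l_j$. Moreover
$$(a+b)(b+c)(c+a)=c^2(a+b)+c(a+b)^2+ab(a+b)=Q+ab\,l_0,\qquad l_0=a+b+2c .$$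
Hence
$$Q^2+2abQ\,l_0+a^2b^2(l_0^2-4\kappa e_2)=\Theta=Q^2+2abQ\sum_jr_jl_j+a^2b^2\sum_jl_j^2,$$
and after division by $ab$
$$2Q\Big(\sum_jr_jl_j-l_0\Big)=ab\Big(l_0^2-4\kappa e_2-\sum_jl_j^2\Big).$$
$Q$ is divisible by neither $a$ nor $b$, since $Q(0,b,c)=bc(b+c)$ and $Q(a,0,c)=ac(a+c)$. So the linear form $\sum r_jl_j-l_0$ is divisible by $ab$ and therefore is $0$. Then also $\sum l_j^2=l_0^2-4\kappa e_2$. By Cauchy–Schwarz and $\sum r_j^2=1$,
$$l_0^2=\Big(\sum_jr_jl_j\Big)^2\le\sum_jl_j^2=l_0^2-4\kappa e_2,$$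
so $e_2\le0$ on $\mathbb R^3$, which is false at $(1,1,1)$.

The consequence is Proposition 5 with $N=4$, $m=3$, $k=4$; its hypothesis $q\ne0$ on $\Omega_4$ is in Lemma 7. $\blacksquare$

By (11), (12) and symmetry, the other three forms $W_1,W_2,W_3$ of $f_\kappa$ *are* sums of squares of cubic forms. Only $W_4$, a nonnegative sextic in three variables, obstructs.

## 10. All $N\ge4$ and all $\mathcal U,\iota,n$ by substitution and compression

*Proof of Theorem 3.* The statements on $f_\kappa$ itself are Lemmas 7 and 8. Let $N\ge4$ and $\tilde f(z_1,\dots,z_N)=f_\kappa(z_1,\dots,z_4)I_{\mathcal U}$.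

**Membership.** If $z\in\Omega_N$, then $(z_1,\dots,z_4)\in\Omega_4$, so $\tilde f$ is holomorphic on $\Omega_N$, and $\tilde f\in\mathcal P_N(\mathcal U)$. Since $\iota$ is antilinear with $\iota^2=I$, $\iota\tilde f(\bar z)\iota=\overline{f_\kappa(\bar z)}\,I=\tilde f(z)$. So $\tilde f\in\iota\mathbb R\mathcal P_N(\mathcal U)$ for every $\iota$. Likewise $f_\kappa I_n\in\mathbb R\mathcal P_N^{n\times n}\subset\mathcal P_N^{n\times n}$.

**Non-membership.** *We reduce a hypothetical realization to one for $f_\kappa$ in four variables.* Suppose $\tilde f\in\mathcal B_N(\mathcal U)$ with coefficients $A_k$ on $\mathcal U\oplus\mathcal H$. Take a unit vector $u_0\in\mathcal U$, compress all $A_k$ to $\mathbb Cu_0\oplus\mathcal H$, and substitute $z_5=\dots=z_N=z_4$, which maps $\Omega_4$ into $\Omega_N$. The coefficients become the compressions of $A_1,A_2,A_3,A_4+\dots+A_N$, all $\ge0$. The block $d$ is only substituted into, so it remains boundedly invertible on $\Omega_4$. The Schur complement becomes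 $\langle\tilde fu_0,u_0\rangle=f_\kappa$. So $f_\kappa\in\mathcal B_4(\mathbb C)$, against Lemma 8. Hence $\tilde f\notin\mathcal B_N(\mathcal U)\supset\iota\mathbb R\mathcal B_N(\mathcal U)$. By (iii), $\mathbb R\mathcal B_N^{n\times n}\subset\mathcal B_N^{n\times n}\subset\mathcal B_N(\mathbb C^n)$, so $f_\kappa I_n$ is in neither rational class. $\blacksquare$

For $N\ge3$, then, each of the four inclusions is proper exactly when $N\ge4$, independently of $\mathcal U$, $\iota$ and $n$. Together with the recalled cases $N=1,2$, equality holds if and only if $N\le3$.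

## 11. Sizes of the pencils when $N=3$

**Proposition 9.** Let $f=p/q\in\mathcal P_3^{n\times n}$ with $q$ the least common denominator and $m=\deg q$. One may take $d$ of size at most $mn$; if $f$ is real and real symmetric coefficients are wanted, size at most $2mn$ suffices. If $n=1$ and $p,q$ are coprime, the minimal size of $d$ is exactly $m$, and the pencil of Theorem 4 satisfies $\det d(z)=q(z)/q(e)$ and $p(z)=q(e)\det A(z)$.

**Proof.** The bounds $mn$ and $2mn$ are Theorem 4 and the doubling $\varrho$ of Section 5. Let $n=1$. For any finite-dimensional realization $f\det d=\det A$ is a polynomial. As $p,q$ are coprime, $q$ divides $\det d$, which is a nonzero form of degree equal to the size of $d$; so the size is at least $m$. For the pencil of Theorem 4 the size is at most $m$, hence equal to $m$, and $\det d$ is a constant multiple of $q$. The constant is $1/q(e)$ because $d(e)=I$. Then $\det A=f\det d=p/q(e)$. $\blacksquare$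

For $f=z_1z_2/(z_1+z_2)$, viewed as a function of three variables, $m=1$, and the $2\times2$ pencil of Section 2, with $d=z_1+z_2$ of size $1$, has the minimal size.
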